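# A composition of two local homomorphisms of finite G-dimension can have infinite G-dimension

All rings are commutative and Noetherian.

## 1. Self-dual extensions, along which total reflexivity restricts

**Definition (totally reflexive).** Let $A$ be a local ring and $M$ a finitely generated $A$-module, and write $M^*=\operatorname{Hom}_A(M,A)$. The module $M$ is *totally reflexive* if the biduality map $\sigma_M\colon M\to M^{**}$, $m\mapsto (f\mapsto f(m))$, is an isomorphism and $\operatorname{Ext}^i_A(M,A)=0=\operatorname{Ext}^i_A(M^*,A)$ for all $i>0$.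

Finitely generated free modules are totally reflexive, and so are finite direct sums of totally reflexive modules. A non-free example is $k$ over $A=k[x]/(x^2)$. Its free resolution $\cdots\xrightarrow{x}A\xrightarrow{x}A\to k\to0$ dualizes to $A\xrightarrow{x}A\xrightarrow{x}\cdots$, which is exact beyond degree $0$. Hence $\operatorname{Ext}^i_A(k,A)=0$ for $i>0$. Moreover $k^*\cong xA\cong k$, so the same holds for $k^*$. Finally $\sigma_k$ is nonzero, because the map $k\to A$, $1\mapsto x$, does not vanish at $1$. A nonzero map $k\to k^{**}\cong k$ is bijective.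

**Definition (G-dimension).** The *G-dimension* $\operatorname{G-dim}_AM$ is the least $n$ for which there is an exact sequence $0\to G_n\to\cdots\to G_0\to M\to0$ with every $G_i$ totally reflexive. It is $\infty$ if there is no such $n$.

**Fact 1.1.** If $\operatorname{G-dim}_AM=n<\infty$, then $\operatorname{Ext}^i_A(M,A)=0$ for all $i>n$.

*Proof.* Cut the sequence into short exact sequences $0\to K_{j+1}\to G_j\to K_j\to 0$ with $K_0=M$ and $K_n=G_n$. Since $\operatorname{Ext}_A^{i+1}(G_j,A)=0$ for $i\ge0$, the map $\operatorname{Ext}^i_A(K_{j+1},A)\to\operatorname{Ext}^{i+1}_A(K_j,A)$ is surjective. So for $i>n$ the module $\operatorname{Ext}^i_A(M,A)$ is a quotient of $\operatorname{Ext}_A^{i-n}(G_n,A)=0$. $\square$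

For instance, let $A=k[x,y]/(x,y)^2$ and $M=k$. From $0\to k^2\to A\to k\to0$ one gets $\operatorname{Ext}_A^{i+1}(k,A)\cong\operatorname{Ext}_A^i(k,A)^2$ for $i\ge1$. The space $\operatorname{Ext}^1_A(k,A)$ is the cokernel of $\operatorname{Hom}_A(A,A)\to\operatorname{Hom}_A(k^2,A)$. Here the source has dimension $3$, the kernel $\operatorname{Hom}_A(k,A)$ has dimension $2$, and the target has dimension $4$. So $\dim_k\operatorname{Ext}^1_A(k,A)=3$, no $\operatorname{Ext}^i_A(k,A)$ with $i\geq 1$ vanishes, and $\operatorname{G-dim}_Ak=\infty$.

Suppose $A\to S$ is a finite map of local rings and $L$ is totally reflexive over $S$. Is $L$ totally reflexive over $A$? There is a case in which the answer is yes and the proof is formal.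

**Proposition 1.2.** Let $S$ be a finite $A$-algebra such that $\operatorname{Hom}_A(S,A)\cong S$ as $S$-modules and $\operatorname{Ext}^i_A(S,A)=0$ for all $i>0$. Let $L$ be a finitely generated $S$-module. Then $\operatorname{Ext}^i_S(L,S)\cong\operatorname{Ext}^i_A(L,A)$ for all $i$. If $A$ and $S$ are local, then $L$ is totally reflexive over $S$ if and only if it is totally reflexive over $A$.

*Proof.*

**Step 1: identify the two duals of $L$.** Let $\omega\colon S\to\operatorname{Hom}_A(S,A)$ be an $S$-isomorphism and put $\lambda=\omega(1)\colon S\to A$, so that $\omega(s)=\lambda(s\,\cdot)$. Compose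
$$\operatorname{Hom}_S(L,S)\xrightarrow{\ \omega\circ-\ }\operatorname{Hom}_S(L,\operatorname{Hom}_A(S,A))\cong\operatorname{Hom}_A(L,A),$$
where the second map is adjunction, $g\mapsto(\ell\mapsto g(\ell)(1))$. The composite sends $f$ to $\ell\mapsto\omega(f(\ell))(1)=\lambda(f(\ell))$. So $f\mapsto\lambda f$ is an $S$-isomorphism $\operatorname{Hom}_S(L,S)\cong\operatorname{Hom}_A(L,A)$, natural in $L$.

**Step 2: identify the Ext modules.** Let $I$ be an injective resolution of $A$ over $A$. The modules $\operatorname{Hom}_A(S,I^j)$ are injective over $S$, and the cohomology of $\operatorname{Hom}_A(S,I)$ is $\operatorname{Ext}_A^j(S,A)$. This is $\operatorname{Hom}_A(S,A)\cong S$ for $j=0$ and zero otherwise, so $\operatorname{Hom}_A(S,I)$ is an injective resolution of $S$ over $S$. By adjunction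
$$\operatorname{Ext}_S^i(L,S)=H^i(\operatorname{Hom}_S(L,\operatorname{Hom}_A(S,I)))\cong H^i(\operatorname{Hom}_A(L,I))=\operatorname{Ext}^i_A(L,A).$$
The same holds with $L$ replaced by the $S$-module $\operatorname{Hom}_S(L,S)\cong\operatorname{Hom}_A(L,A)$. So the Ext conditions in the definition of total reflexivity agree over $S$ and over $A$.

**Step 3: identify the biduality maps.** Over $S$ the biduality map is $\ell\mapsto(f\mapsto f(\ell))$. Step 1, applied to the module $\operatorname{Hom}_S(L,S)$, turns the functional $f\mapsto f(\ell)$ into $f\mapsto\lambda(f(\ell))$. Writing $g=\lambda f$, this is the functional $g\mapsto g(\ell)$ on $\operatorname{Hom}_A(L,A)$. So the biduality map over $S$ becomes the one over $A$, and one is bijective exactly when the other is. $\square$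

The following extensions satisfy the hypotheses, and we shall need them.

**Lemma 1.3.** Let $\Gamma=A[t_1,\dots,t_n]/(t_1^{c_1},\dots,t_n^{c_n})$ with $c_i\ge1$. Then $\Gamma$ satisfies the hypotheses of Proposition 1.2. So $\operatorname{Ext}^i_\Gamma(L,\Gamma)\cong\operatorname{Ext}^i_A(L,A)$ for every finitely generated $\Gamma$-module $L$, and if $A$ is local, $L$ is totally reflexive over $\Gamma$ if and only if it is so over $A$.

*Proof.* $\Gamma$ is free over $A$ on the monomials $t^a$ with $0\le a_i\le c_i-1$, so $\operatorname{Ext}_A^i(\Gamma,A)=0$ for $i>0$. Let $\lambda\colon\Gamma\to A$ take the coefficient of the top monomial $t_1^{c_1-1}\cdots t_n^{c_n-1}$. A product of two basis monomials is zero or a basis monomial, so $\lambda(t^at^b)$ is $1$ if $a_i+b_i=c_i-1$ for all $i$, and $0$ otherwise. Hence the $\Gamma$-linear map $\Gamma\to\operatorname{Hom}_A(\Gamma,A)$, $\gamma\mapsto\lambda(\gamma\,\cdot)$, sends each $t^a$ to the dual basis vector of its complementary monomial, and it is bijective. If $A$ is local, so is $\Gamma$, since the $t_i$ are nilpotent. $\square$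

There are also surjective examples. For $\Gamma=A[t]/(t^2)\to A$, Lemma 1.3 with $L=A$ gives $\operatorname{Hom}_\Gamma(A,\Gamma)\cong A$ and $\operatorname{Ext}^i_\Gamma(A,\Gamma)=0$ for $i>0$. One sees it by hand too: the resolution of $A$ over $\Gamma$ has all differentials equal to $t$, and so does its dual.

Thus along a self-dual extension total reflexivity restricts. For surjections $R\to S\to T$ of complete local rings, with $S$ self-dual over $R$ in the sense of Proposition 1.2 and $T$ totally reflexive over $S$, we get $\operatorname{G-dim}_RS=0$ (take $L=S$), $\operatorname{G-dim}_ST=0$ and $\operatorname{G-dim}_RT=0$. What changes when self-duality is dropped?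

## 2. G-dimension over a homomorphism, and the composition problem

To ask the question for arbitrary local homomorphisms one needs a G-dimension for maps that are not finite.

**Definition (Cohen factorization).** Let $\varphi\colon(R,\mathfrak m)\to(S,\mathfrak n)$ be a local homomorphism, $\iota\colon S\to\widehat S$ the $\mathfrak n$-adic completion, and $\grave\varphi=\iota\varphi$. A *Cohen factorization* of $\grave\varphi$ is a factorization $\grave\varphi=\varphi'\dot\varphi$ into local homomorphisms $\dot\varphi\colon R\to R'$ and $\varphi'\colon R'\to\widehat S$, where $\dot\varphi$ is flat with regular closed fiber $R'/\mathfrak mR'$, the ring $R'$ is complete, and $\varphi'$ is surjective.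

Such factorizations always exist (Avramov–Foxby–Herzog).

**Definition (G-dimension over $\varphi$).** For a finitely generated $S$-module $N$,
$$\operatorname{G-dim}_\varphi N=\operatorname{G-dim}_{R'}(\widehat S\otimes_SN)-\operatorname{edim}(R'/\mathfrak mR').$$
This is independent of the Cohen factorization (Iyengar–Sather-Wagstaff). Put $\operatorname{G-dim}\varphi=\operatorname{G-dim}_\varphi S$; the map $\varphi$ is *of finite G-dimension* if this number is finite.

If $R\to S$ is a surjection of complete local rings, then $R\xrightarrow{=}R\to S$ is a Cohen factorization whose closed fiber is a field, so $\operatorname{G-dim}\varphi=\operatorname{G-dim}_RS$. For another example, let $R$ be complete and $S=R[t]/(t^c)$ with $c\ge1$. A Cohen factorization is $R\to R'=R[[t]]\to S$. The sequence $0\to R'\xrightarrow{t^c}R'\to S\to0$ gives $\operatorname{G-dim}_{R'}S\le1$ and $\operatorname{Ext}^1_{R'}(S,R')\cong S\ne0$, so $\operatorname{G-dim}_{R'}S=1$ by Fact 1.1. Hence $\operatorname{G-dim}\varphi=1-1=0$.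

The problem, from Christensen, Foxby and Holm, "Beyond Totally Reflexive Modules and Back", arXiv:0812.3807 (2008), is this: *if $\varphi\colon R\to S$ and $\psi\colon S\to T$ are local homomorphisms of finite G-dimension, does $\psi\varphi$ have finite G-dimension?* Iyengar and Sather-Wagstaff proved that if $T$ has finite flat dimension over $S$, then $\operatorname{G-dim}(\psi\varphi)$ is finite if and only if $\operatorname{G-dim}\varphi$ is finite. So a counterexample must have $T$ of infinite flat dimension over $S$.

The answer is no. Throughout, $\Lambda$ denotes a complete Noetherian local ring with residue field $k$. For the question as posed one may take $\Lambda=k$, any field.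

**Theorem 2.1.** There are local rings $R,S,T$ which are $\Lambda$-algebras, finite free as $\Lambda$-modules, and local homomorphisms $R\xrightarrow{\varphi}S\xrightarrow{\psi}T$ such that

1. $S$ is a finite free $R$-module, and $\operatorname{G-dim}\varphi<\infty$;
2. $\psi$ is surjective and $T$ is a totally reflexive $S$-module, so $\operatorname{G-dim}\psi=0$;
3. $\operatorname{Ext}^i_R(T,R)\ne0$ for all $i\ge1$, and $\operatorname{G-dim}(\psi\varphi)=\infty$.

**Theorem 2.2.** With $R,S,T$ as constructed for Theorem 2.1:

* (a) There are surjections $R[[t_1,\dots,t_9]]\to S\to T$ such that the first has finite projective dimension, $\operatorname{G-dim}_ST=0$, and $\operatorname{G-dim}_{R[[t_1,\dots,t_9]]}T=\infty$.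
* (b) There are surjections $\Gamma:=R[t_1,\dots,t_9]/(t_1^3,\dots,t_9^3)\to S\to T$ such that $S$ is totally reflexive over $\Gamma$, $T$ is totally reflexive over $S$, and $\operatorname{G-dim}_\Gamma T=\infty$. For $\Lambda=k$ all these rings are Artinian.

The rings are finite free over $\Lambda$, so they have the Krull dimension and the characteristic of $\Lambda$. As $\Lambda$ is arbitrary, counterexamples exist over every residue field, in every Krull dimension, and in mixed characteristic. In particular, "finite flat dimension" of $\psi$ in the theorem of Iyengar and Sather-Wagstaff cannot be weakened to "finite G-dimension", even for $\varphi$ finite flat.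

## 3. Testing against $\operatorname{Hom}_R(S,R)$ instead of $S$

Look again at Proposition 1.2. Without self-duality but with $\operatorname{Ext}_R^i(S,R)=0$ for $i>0$ (say $S$ finite free over $R$), the argument of Step 2 still gives
$$\operatorname{Ext}^i_R(L,R)\cong\operatorname{Ext}^i_S(L,\operatorname{Hom}_R(S,R)).\tag{1}$$
Total reflexivity over $S$ makes $\operatorname{Ext}^i_S(L,S)$ vanish for $i>0$, but says nothing directly about the right side of (1) when $\operatorname{Hom}_R(S,R)\not\cong S$. So we want a totally reflexive $S$-module $L$ with $\operatorname{Ext}^i_S(L,\operatorname{Hom}_R(S,R))\neq0$ for all $i\geq 1$.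

The simplest finite free extensions are $R=A\to A\otimes_kB=S_0$, $a\mapsto a\otimes1$, with $A$ and $B$ finite-dimensional local $k$-algebras with residue field $k$. Here $\operatorname{Hom}_A(S_0,A)\cong A\otimes_k\operatorname{Hom}_k(B,k)$. If $\operatorname{Hom}_k(B,k)\cong B$, we are back in Section 1, so $B$ must not be self-dual. Also $A$ must not be self-injective, since otherwise all $\operatorname{Ext}^i_A(-,A)$ with $i>0$ vanish.

Which $S_0$-modules should one try? The first that come to mind are the external products $M\otimes_kL'$, with $M$ and $L'$ nonzero finitely generated modules over $A$ and $B$. **They never work**, for the following reason. Let $P\to M$ and $P'\to L'$ be resolutions by finitely generated free modules over $A$ and $B$. By the Künneth formula over $k$, $P\otimes_kP'$ is a free resolution of $M\otimes_kL'$ over $S_0$. Its dual is $\operatorname{Hom}_A(P,A)\otimes_k\operatorname{Hom}_B(P',B)$, so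
$$\operatorname{Ext}^n_{S_0}(M\otimes_kL',S_0)\cong\bigoplus_{i+j=n}\operatorname{Ext}^i_A(M,A)\otimes_k\operatorname{Ext}^j_B(L',B).$$
If $M\otimes_kL'$ is totally reflexive, the left side vanishes for $n>0$. But $\operatorname{Hom}_B(L',B)\ne0$, because $L'$ maps onto $k$ and $k$ embeds in the Artinian ring $B$. Taking $j=0$ gives $\operatorname{Ext}^n_A(M,A)=0$ for all $n>0$. As an $A$-module $M\otimes_kL'$ is a direct sum of copies of $M$, so the nonvanishing Ext that we want is excluded.

The approach breaks because a nonzero $\operatorname{Ext}_A(M,A)$ always survives: multiplied by $\operatorname{Hom}_B(L',B)$, it spoils total reflexivity over $S_0$. We need an $S_0$-module in which the two factors are linked, so that $B$ repairs a defect of $A$.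

## 4. Sums and differences of commuting square-zero endomorphisms

We work over $\Lambda$. Let $A,B$ be Noetherian local $\Lambda$-algebras, finite free over $\Lambda$, with $S_0=A\otimes_\Lambda B$ local. Let $X=A^a$, $Y=B^b$, and let $d\in\operatorname{Mat}_a(A)$, $\delta\in\operatorname{Mat}_b(B)$ satisfy $d^2=0$, $\delta^2=0$. Put $Z=X\otimes_\Lambda Y\cong S_0^{ab}$. The $S_0$-endomorphisms $D_1=d\otimes1$ and $D_2=1\otimes\delta$ of $Z$ commute and have square zero. Put $\partial_\pm=D_1\pm D_2$. Then
$$\partial_+\partial_-=\partial_-\partial_+=D_1^2-D_2^2=0,$$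
so we have a complex of period $2$,
$$F(d,\delta):\qquad\cdots\xrightarrow{\partial_-}Z\xrightarrow{\partial_+}Z\xrightarrow{\partial_-}Z\xrightarrow{\partial_+}\cdots .$$
The transpose of $d\otimes1\pm1\otimes\delta$ is $d^T\otimes1\pm1\otimes\delta^T$. Hence $\operatorname{Hom}_{S_0}(F(d,\delta),S_0)$ is, up to reindexing, $F(d^T,\delta^T)$.

*Example.* Let $A=k[x]/(x^2)$, $B=k[y]/(y^2)$, $d=x$, $\delta=y$. Then $S_0=k[x,y]/(x^2,y^2)$, $\partial_\pm=x\pm y$, and $\operatorname{coker}\partial_+=S_0/(x+y)\cong k[x]/(x^2)$. This module links $x$ with $y$ and is free of rank one over $A$.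

**Definition (split exact).** The pair $(X,d)$ is *split exact* if $X=C\oplus dC$ for a $\Lambda$-submodule $C$ on which $d$ is injective; similarly for $(Y,\delta)$.

Then $\ker d=\operatorname{im}d$: if $c+dc'\in\ker d$ with $c,c'\in C$, then $dc=0$, so $c=0$; thus $\ker d=dC=\operatorname{im}d$. Over a field $\Lambda=k$ the converse holds: if $\ker d=\operatorname{im} d$, take $C$ to be a complement of $\ker d$. In the example, $A=k\oplus xk$ with $C=k$.

The next lemma gives acyclicity of $F$ from only *one* exact factor.

**Lemma 4.1.** If $(X,d)$ or $(Y,\delta)$ is split exact, then $F(d,\delta)$ is acyclic.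

*Proof.* Interchanging the factors replaces $\partial_-$ by $-\partial_-$, which changes neither kernel nor image. So assume $X=C\oplus dC$. Tensoring with the free $\Lambda$-module $Y$ gives $Z=(C\otimes_\Lambda Y)\oplus(dC\otimes_\Lambda Y)$, and $D_1$ maps $C\otimes_\Lambda Y$ isomorphically onto $dC\otimes_\Lambda Y$. So every element of $Z$ is uniquely of the form $z_0+D_1z_1$ with $z_0,z_1\in C\otimes_\Lambda Y$. Moreover $D_2=1\otimes\delta$ maps $C\otimes_\Lambda Y$ to itself. Since $D_1^2=0$ and $D_1D_2=D_2D_1$,
$$\partial_\pm(z_0+D_1z_1)=\pm D_2z_0+D_1(z_0\pm D_2z_1).$$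
The two terms lie in the two different summands. If the sum vanishes, then $z_0\pm D_2z_1=0$, that is, $z_0=\mp D_2z_1$, and therefore
$$z_0+D_1z_1=(D_1\mp D_2)z_1=\partial_\mp z_1.$$
So $\ker\partial_\pm\subseteq\operatorname{im}\partial_\mp$; the other inclusion was noted above. $\square$

The next lemma turns acyclicity of a complex and its dual into total reflexivity. We state it in the generality needed in Section 9.

**Lemma 4.2.** Let $E$ be a local ring and $F$ a complex of finitely generated free $E$-modules such that $F$ and $F^*=\operatorname{Hom}_E(F,E)$ are acyclic. Then $M_n=\operatorname{coker}(F_{n+1}\to F_n)$ is totally reflexive for every $n$.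

*Proof.*

**Step 1: connect consecutive cokernels and compute $\operatorname{Ext}(M_n,E)$.** By exactness, $M_n=F_n/\ker\partial_n\cong\operatorname{im}\partial_n\subseteq F_{n-1}$, and $F_{n-1}/\operatorname{im}\partial_n=M_{n-1}$. So for all $n$ there is an exact sequence
$$0\to M_n\to F_{n-1}\to M_{n-1}\to0,\tag{2}$$
and $F_n\to M_n\to F_{n-1}$ composes to $\partial_n$. The truncation $\cdots\to F_{n+1}\to F_n\to M_n\to0$ is a free resolution, so for $i\ge1$ the module $\operatorname{Ext}^i_E(M_n,E)$ is the cohomology of $F^*$ at $F_{n+i}^*$, which is zero.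

**Step 2: compute $\operatorname{Ext}(M_n^*,E)$.** By Step 1 the dual of (2) is exact:
$$0\to M_{n-1}^*\to F_{n-1}^*\to M_n^*\to0.\tag{3}$$
Splicing these for all $n$ gives $F^*$. Hence $\cdots\to F_{n-2}^*\to F_{n-1}^*\to M_n^*\to0$ is a free resolution of $M_n^*$. Dualizing it gives a truncation of $F^{**}\cong F$, so for $i\ge1$ the module $\operatorname{Ext}^i_E(M_n^*,E)$ is the homology of $F$ at $F_{n-1-i}$, which is zero.

**Step 3: biduality.** By Step 2 the dual of (3) is exact as well, and the biduality maps give a commutative diagram with exact rows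
$$\begin{array}{ccccccccc}0&\to&M_n&\to&F_{n-1}&\to&M_{n-1}&\to&0\\&&\downarrow&&\downarrow&&\downarrow&&\\0&\to&M_n^{**}&\to&F_{n-1}^{**}&\to&M_{n-1}^{**}&\to&0.\end{array}$$
The middle map is bijective. Hence $\sigma_{M_n}$ is injective and $\sigma_{M_{n-1}}$ is surjective. As $n$ is arbitrary, every $\sigma_{M_n}$ is bijective. $\square$

Applied to $F(d,\delta)$: *if $F(d,\delta)$ and $F(d^T,\delta^T)$ are acyclic, then $\operatorname{coker}\partial_+$ and $\operatorname{coker}\partial_-$ are totally reflexive over $S_0$.*

The last lemma of this section says what $\operatorname{coker}\partial_+$ looks like over $A$.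

**Lemma 4.3.** Suppose $Y=C'\oplus\delta C'\oplus H$ as $\Lambda$-modules, with $\delta$ injective on $C'$, $\delta H=0$, $C'\cong\Lambda^g$ and $H\cong\Lambda^h$. Then, as an $A$-module via $a\mapsto a\otimes1$,
$$\operatorname{coker}\partial_+\cong(\operatorname{coker}d)^h\oplus X^g.$$

*Proof.* Choose $\Lambda$-bases of $H$ and $C'$. As an $A$-module with endomorphism $\partial_+$, $Z=X\otimes_\Lambda Y$ splits into pieces. A basis element $\eta$ of $H$ contributes $X\otimes\eta$, on which $D_2=0$; this is a copy of $(X,d)$ with cokernel $\operatorname{coker}d$. A basis element $c$ of $C'$ contributes $(X\otimes c)\oplus(X\otimes\delta c)$, on which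
$$x_0\otimes c+x_1\otimes\delta c\ \longmapsto\ dx_0\otimes c+(x_0+dx_1)\otimes\delta c.$$
So we must find the cokernel of $(x_0,x_1)\mapsto(dx_0,x_0+dx_1)$ on $X\oplus X$. The $A$-linear map $f(x_0,x_1)=x_0-dx_1$ onto $X$ is surjective, and it kills the image because $dx_0-d(x_0+dx_1)=0$. If $f(x_0,x_1)=0$, then $x_0=dx_1$, and $(x_0,x_1)=(dx_1,x_1)$ is the image of $(x_1,0)$. So the cokernel is $X$. $\square$

In the example above, $h=0$, $g=1$, and the lemma returns $\operatorname{coker}\partial_+\cong A$.

## 5. One-sided exact matrices

Put the three lemmas together. Lemma 4.1 asks for *one* exact factor in $F(d,\delta)$, and *one* exact factor in the dual $F(d^T,\delta^T)$, and these may be different factors. Suppose $A$ carries a square-zero matrix $d$ that is split exact while $d^T$ is not exact. Take $B=A$ and $\delta=d^T$. Then $F(d,d^T)$ is acyclic because of its first factor, and its dual $F(d^T,d)$ is acyclic because of its second. So $M=\operatorname{coker}\partial_+$ is totally reflexive over $A\otimes_\Lambda A$. Over $A$ it contains copies of $\operatorname{coker}d$, one for each basis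 element of the homology of $d^T$. And because $\cdots\xrightarrow dA^a\xrightarrow dA^a\to\operatorname{coker}d\to0$ is a free resolution,
$$\operatorname{Ext}_A^i(\operatorname{coker}d,A)\cong\ker d^T/\operatorname{im}d^T\quad\text{for all }i\ge1,\tag{4}$$
which is nonzero. So everything comes down to finding such a pair $(A,d)$.

For orientation let $\Lambda=k$, with $d$ of size $a\ge1$ and entries in the maximal ideal $\mathfrak m$ of $A$, and look at the smallest candidates.

* A $1\times1$ matrix, or any symmetric one, equals its transpose, so it cannot work.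
* If $A$ is self-injective, $\operatorname{Hom}_A(-,A)$ is exact, and $d^T$ is exact whenever $d$ is.
* If $\mathfrak m^2=0$, then $d$ kills $\mathfrak mA^a$, so $\dim_k\operatorname{im}d\le a$, while $\dim_k\ker d\ge a\dim_k\mathfrak m$. Exactness forces $\dim_k\mathfrak m\le1$, so $A$ is $k$ or $k[x]/(x^2)$, which are self-injective.
* Let $A=A_0\oplus A_1\oplus A_2$ be graded with $A_0=k$, and let $d$ have entries in $A_1$. Exactness means that $d$ is injective on $A_0^a$, that its kernel on $A_1^a$ is $d(A_0^a)$, of dimension $a$, and that $d(A_1^a)=A_2^a$. Counting, $a\dim A_1-a=a\dim A_2$, that is, $\dim A_2=\dim A_1-1$.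

So we look for a $2\times2$ matrix of linear forms over a graded ring with $\dim A_2=\dim A_1-1$. The ring below has dimensions $1,5,4$. Four of its degree-one generators are the entries of $d$; the fifth, $w$, multiplies the first row of $d$ like $0$ and the second row like $v$. This makes $d^T$ kill two extra vectors.

## 6. A graded ring of rank ten

Let $A=A_0\oplus A_1\oplus A_2$ with $A_0=\Lambda$, $A_1$ free over $\Lambda$ on $v,x,y,z,w$, and $A_2$ free on $p,q,r,s$. The graded multiplication satisfies $A_1A_2=A_2A_2=0$ and is given on $A_1$ by
$$\begin{array}{c|ccccc}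
 &v&x&y&z&w\\ \hline
v&-p&s&q&r&0\\
x&s&0&p&-s&0\\
y&q&p&0&-q&q\\
z&r&-s&-q&-p&r\\
w&0&0&q&r&0
\end{array}$$
The table is symmetric, so $A$ is commutative. Triple products of elements of $A_+=A_1\oplus A_2$ vanish, so $A$ is associative and $A_+^3=0$. Since $p=xy$, $q=vy$, $r=vz$, $s=vx$, the elements $v,x,y,z,w$ generate $A$ as a $\Lambda$-algebra. The ideal $A_+$ is nilpotent with quotient $\Lambda$, so $A$ is local with residue field $k$. It is finite over the complete ring $\Lambda$, hence complete in the topology defined by the maximal ideal of $\Lambda$; since $A_+$ is nilpotent, this is the topology of the maximal ideal of $A$. Let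
$$d=\begin{pmatrix}v&x\\y&z\end{pmatrix},\qquad d^T=\begin{pmatrix}v&y\\x&z\end{pmatrix}.$$
Reading off the table,
$$d^2=\begin{pmatrix}v^2+xy&vx+xz\\ yv+zy&yx+z^2\end{pmatrix}=\begin{pmatrix}-p+p&s-s\\q-q&p-p\end{pmatrix}=0,$$
and $(d^T)^2=(d^2)^T=0$. Both matrices act on $A^2$, whose elements are column vectors, written as rows:
$$d(a,b)=(va+xb,\ ya+zb),\qquad d^T(a,b)=(va+yb,\ xa+zb).$$

**Lemma 6.1.**

* (α) $A^2=C\oplus dC$ for a free $\Lambda$-submodule $C$ on which $d$ is injective. In particular $\ker d=\operatorname{im}d$.
* (β) $A^2=C'\oplus d^TC'\oplus H$ with $d^T$ injective on $C'$, $d^TH=0$, $C'\cong\Lambda^8$ and $H\cong\Lambda^4$. In particular $\ker d^T/\operatorname{im}d^T\cong\Lambda^4\ne0$.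

*Proof.* We use that $n$ elements spanning a free $\Lambda$-module of rank $n$ form a basis. The ranks of $A_0^2,A_1^2,A_2^2$ are $2,10,8$.

**Step 1: the matrix $d$.** We have $d(1,0)=(v,y)$ and $d(0,1)=(x,z)$. In degree one,
$$\begin{array}{llll}
(y,0)\mapsto(q,0),&(0,x)\mapsto(0,-s),&(w,0)\mapsto(0,q),&(0,w)\mapsto(0,r),\\
(v,0)\mapsto(-p,q),&(z,0)\mapsto(r,-q),&(0,v)\mapsto(s,r),&(x,0)\mapsto(s,p).
\end{array}$$
The eight images span $A_2^2$: the first row gives $(q,0),(0,s),(0,q),(0,r)$; then $(-p,q),(r,-q),(s,r)$ give $(p,0),(r,0),(s,0)$; then $(s,p)$ gives $(0,p)$. So they form a basis of $A_2^2$. The eight arguments together with $(v,y)$ and $(x,z)$ form a basis of $A_1^2$: the arguments are all the standard basis vectors except $(0,y)$ and $(0,z)$, and these are supplied by $(v,y)-(v,0)$ and $(x,z)-(x,0)$.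

Let $C$ be the sum of $A_0^2$ and the span of the eight arguments. Then $d$ sends a basis of $C$ to $(v,y),(x,z)$ and the eight images, which are linearly independent, so $d$ is injective on $C$. Also $dC=\langle(v,y),(x,z)\rangle\oplus A_2^2$, so $C\oplus dC=A_0^2\oplus A_1^2\oplus A_2^2=A^2$. As noted in Section 4, $\ker d=dC=\operatorname{im}d$.

**Step 2: the matrix $d^T$.** We have $d^T(1,0)=(v,x)$ and $d^T(0,1)=(y,z)$. In degree one,
$$\begin{array}{lll}
(x,0)\mapsto(s,0),&(0,y)\mapsto(0,-q),&(0,x)\mapsto(p,-s),\\
(z,0)\mapsto(r,-s),&(0,v)\mapsto(q,r),&(y,0)\mapsto(q,p),\\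
(w,0)\mapsto(0,0),&(0,w-v)\mapsto(q,r)-(q,r)=(0,0).&
\end{array}$$
The first six images together with $(q,0)$ and $(0,s)$ span $A_2^2$: we have $(s,0),(0,q),(q,0),(0,s)$, and then $(p,0),(r,0),(0,r),(0,p)$. So these eight form a basis. The first six arguments together with $(v,x),(y,z),(w,0),(0,w-v)$ form a basis of $A_1^2$: the six are $(x,0),(z,0),(y,0),(0,y),(0,x),(0,v)$, and the other four then supply $(v,0),(0,z),(w,0),(0,w)$.

Let $C'$ be the sum of $A_0^2$ and the span of the six arguments, and $H=\langle(w,0),(0,w-v),(q,0),(0,s)\rangle$. Then $C'\cong\Lambda^8$ and $H\cong\Lambda^4$. The map $d^T$ is injective on $C'$, since the images $(v,x),(y,z)$ and the six others are linearly independent. Also $d^TH=0$, because $A_1A_2=0$ and by the last line of the display. By the two basis statements, $A^2=C'\oplus d^TC'\oplus H$. Since $d^T$ kills $d^TC'\oplus H$ and is injective on $C'$, we get $\ker d^T=d^TC'\oplus H$ and $\operatorname{im}d^T=d^TC'$, so the quotient is $H$. $\square$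

Let $N=\operatorname{coker}(d\colon A^2\to A^2)$. By (4) and Lemma 6.1,
$$\operatorname{Ext}^i_A(N,A)\cong\ker d^T/\operatorname{im}d^T\cong\Lambda^4\ne0\quad\text{for all }i\ge1.\tag{5}$$
Note also that $N=A^2/dC\cong C$ is free over $\Lambda$.

## 7. From the module to the ring maps: proof of Theorem 2.1

**Step 1: a totally reflexive module that restricts badly.** Let $A,d$ be as in Section 6. Put $R=A$ and $S_0=A\otimes_\Lambda A$, an $R$-algebra via $a\mapsto a\otimes1$. It is finite free over $\Lambda$. The ideal generated by $A_+\otimes1$ and $1\otimes A_+$ is nilpotent with quotient $\Lambda$, so $S_0$ is local with residue field $k$, and it is complete by the argument used for $A$. Let $F=F(d,d^T)$, so $a=b=2$ and $Z=S_0^4$, and let $M=\operatorname{coker}\partial_+$.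

By Lemma 6.1(α), $(A^2,d)$ is split exact. So Lemma 4.1 shows that $F(d,d^T)$ is acyclic (use the first factor) and that its dual $F(d^T,d)$ is acyclic (use the second factor). By Lemma 4.2, $M$ is totally reflexive over $S_0$. By Lemma 6.1(β) and Lemma 4.3 with $h=4$, $g=8$, $X=A^2$,
$$M\cong N^4\oplus A^{16}\quad\text{as an }R\text{-module}.\tag{6}$$
With (5), $\operatorname{Ext}_R^i(M,R)\cong\operatorname{Ext}^i_A(N,A)^4\ne0$ for all $i\ge1$.

**Step 2: make a ring out of $M$, and a surjection onto it.** The module $M$ is a quotient of $S_0^4$; let $m_1,\dots,m_4$ generate it. Let $T=S_0\ltimes M$ be the trivial extension: $S_0\oplus M$ with $(s,m)(s',m')=(ss',sm'+s'm)$. The map $S_0\to T$ is not surjective, so we adjoin square-zero variables, which by Lemma 1.3 does not affect total reflexivity. Put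
$$S=S_0[u_1,\dots,u_4]/(u_1^2,\dots,u_4^2),$$
let $\varphi\colon R\to S_0\to S$ be the natural map, and let $\psi\colon S\to T$ be the $S_0$-algebra map with $u_j\mapsto(0,m_j)$. It is well defined because $(0,m_j)^2=0$, and surjective because the $m_j$ generate $M$.

These rings are finite free over $\Lambda$; for $T$ use (6) and the freeness of $N$ over $\Lambda$. Hence they are Noetherian. Each is an extension of $\Lambda$ by a nilpotent ideal, so each is local with residue field $k$, and complete as before. The maximal ideals are generated by that of $\Lambda$ together with nilpotent elements, so all the $\Lambda$-algebra maps are local.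

**Step 3: $\operatorname{G-dim}\psi=0$.** As an $S_0$-module, $T=S_0\oplus M$ is totally reflexive. By Lemma 1.3, applied to $S$ over $S_0$, $T$ is totally reflexive over $S$. Since $S$ and $T$ are complete and $\psi$ is surjective, $S\xrightarrow{=}S\xrightarrow{\psi}T$ is a Cohen factorization, and $\operatorname{G-dim}\psi=\operatorname{G-dim}_ST=0$. This is part 2 of the theorem.

**Step 4: a Cohen factorization of $\varphi$.** $S$ is finite free over $S_0$, and $S_0$ over $R$, so $S$ is finite free over $R$. Let $R'=R[[t_1,\dots,t_9]]$. Send $t_1,\dots,t_5$ to $1\otimes v,1\otimes x,1\otimes y,1\otimes z,1\otimes w$ and $t_6,\dots,t_9$ to $u_1,\dots,u_4$. All these elements have cube zero, so we get a local $R$-algebra map $R'\to S$ that factors through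
$$\Gamma=R'/(t_1^3,\dots,t_9^3)=R[t_1,\dots,t_9]/(t_1^3,\dots,t_9^3).$$
It is surjective because $v,x,y,z,w$ generate $A$ over $\Lambda$. The ring $R'$ is flat over $R$ and complete, with closed fiber $k[[t_1,\dots,t_9]]$, which is regular. So $R\to R'\to S$ is a Cohen factorization of $\varphi$.

**Step 5: $\operatorname{G-dim}\varphi<\infty$.** We show $\operatorname{pd}_{R'}S\le9$ by descending to $\Lambda$. Let $Q=\Lambda[[t_1,\dots,t_9]]$ and $B=A[u_1,\dots,u_4]/(u_1^2,\dots,u_4^2)$, a $Q$-algebra via $t_1,\dots,t_5\mapsto v,x,y,z,w$ and $t_{5+j}\mapsto u_j$. The map $Q\to B$ is surjective, and $B$ is finite free over $\Lambda$. Since $A$ is finite free over $\Lambda$, $R'=A[[t_1,\dots,t_9]]=A\otimes_\Lambda Q$, which is free over $Q$. Moreover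
$$S=A\otimes_\Lambda B=(A\otimes_\Lambda Q)\otimes_QB=R'\otimes_QB .$$
Let $G$ be a minimal free resolution of $B$ over $Q$. The exact complex $\cdots\to G_1\to G_0\to B\to0$ consists of flat $\Lambda$-modules, so it stays exact after $-\otimes_\Lambda k$. Hence $G\otimes_\Lambda k$ is a free resolution of $B\otimes_\Lambda k$ over $Q\otimes_\Lambda k=k[[t_1,\dots,t_9]]$, and it is still minimal. This ring is regular of dimension $9$, so $G_i\otimes_\Lambda k=0$ for $i>9$. Since $G_i$ is free over $Q$, $G_i=0$ for $i>9$. As $R'$ is flat over $Q$, $R'\otimes_QG$ is a free resolution of $S$ over $R'$, of length at most $9$. Free modules are totally reflexive, so $\operatorname{G-dim}_{R'}S\le9$ and $\operatorname{G-dim}\varphi<\infty$. This is part 1.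

**Step 6: Rees' theorem, to pass from $R'$ down to $\Gamma$.** This is Lemma 3.1.16 of Bruns–Herzog, *Cohen–Macaulay Rings*. We use the following case.

**Lemma 7.1.** Let $x$ be a nonzerodivisor on a ring $E$, let $\bar E=E/xE$, and let $L$ be an $\bar E$-module. Then $\operatorname{Ext}^{i+1}_E(L,E)\cong\operatorname{Ext}^i_{\bar E}(L,\bar E)$ for all $i\ge0$.

*Proof.* Let $I$ be an injective resolution of $E$ over $E$, and let $J^j=\operatorname{Hom}_E(\bar E,I^j)$, an injective $\bar E$-module. Then $H^j(J)=\operatorname{Ext}_E^j(\bar E,E)$, which the resolution $0\to E\xrightarrow xE\to\bar E\to0$ computes to be $\bar E$ for $j=1$ and $0$ otherwise. So $J^0\to J^1$ is injective, and since $J^0$ is injective it splits: $J^1=J_0\oplus J'$, where $J_0$ is the image of $J^0$ and $J'$ is injective. The differential $J^1\to J^2$ kills $J_0$. Hence $J$ is the direct sum of the complex $J^0\xrightarrow{\cong}J_0$ and the complex $J'\to J^2\to J^3\to\cdots$ starting in degree $1$. The latter has cohomology $\bar E$ in degree $1$ and none elsewhere, so, shifted by one, it is an injective resolution of $\bar E$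 over $\bar E$. Now $\operatorname{Hom}_E(L,I)\cong\operatorname{Hom}_{\bar E}(L,J)$, and the first summand contributes nothing to cohomology. So $\operatorname{Ext}_E^{i+1}(L,E)=H^{i+1}(\operatorname{Hom}_{\bar E}(L,J))\cong\operatorname{Ext}^i_{\bar E}(L,\bar E)$. $\square$

**Step 7: $\operatorname{G-dim}(\psi\varphi)=\infty$.** As an $R$-module $T=S_0\oplus M$, so $\operatorname{Ext}^i_R(T,R)\ne0$ for all $i\ge1$ by Step 1. The ring $T$ is complete and $R'\to S\to T$ is surjective, so $R\to R'\to T$ is a Cohen factorization of $\psi\varphi$. The sequence $t_1^3,\dots,t_9^3$ is $R'$-regular and annihilates $T$. Apply Lemma 7.1 nine times, with $E=R'/(t_1^3,\dots,t_j^3)$ and $x=t_{j+1}^3$ for $j=0,\dots,8$, and then Lemma 1.3 to $\Gamma$ over $R$: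
$$\operatorname{Ext}_{R'}^{i+9}(T,R')\cong\operatorname{Ext}^i_\Gamma(T,\Gamma)\cong\operatorname{Ext}^i_R(T,R)\ne0\quad\text{for all }i\ge1.\tag{7}$$
By Fact 1.1, $\operatorname{G-dim}_{R'}T=\infty$. As the G-dimension over a homomorphism does not depend on the Cohen factorization, $\operatorname{G-dim}(\psi\varphi)=\infty$. This is part 3, and Theorem 2.1 is proved. $\blacksquare$

## 8. Surjections only: proof of Theorem 2.2

**Part (a): collect what Section 7 shows over $R'$.** The maps $R'=R[[t_1,\dots,t_9]]\to S\to T$ are surjective by Steps 4 and 2. We have $\operatorname{pd}_{R'}S\le9$ by Step 5, $\operatorname{G-dim}_ST=0$ by Step 3, and $\operatorname{G-dim}_{R'}T=\infty$ by Step 7.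

**Part (b): replace $R'$ by $\Gamma$.** The maps $\Gamma\to S\to T$ are surjective. As $S$ is finite free over $R$, it is totally reflexive over $R$, hence over $\Gamma$ by Lemma 1.3. $T$ is totally reflexive over $S$ by Step 3. By (7) and Fact 1.1, $\operatorname{G-dim}_\Gamma T=\infty$. For $\Lambda=k$ the rings $\Gamma,S,T$ are finite-dimensional over $k$, so Artinian. Finally, $\Gamma,S,T$ are complete and the maps are surjective, so by Section 2 these are also the G-dimensions over the homomorphisms. $\blacksquare$

Compare with Section 1: here $\Gamma\to S$ is a surjection with $S$ totally reflexive over $\Gamma$, so $\operatorname{Ext}_\Gamma^i(S,\Gamma)=0$ for $i>0$. By Proposition 1.2, what fails is precisely $\operatorname{Hom}_\Gamma(S,\Gamma)\cong S$.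

## 9. Periodic acyclic complexes with non-acyclic dual

The construction used only a matrix $d$ that is exact while $d^T$ is not. Over a field, the existence of such a defect is equivalent to the failure of restriction of total reflexivity for periodic modules. A complex $X$ is *periodic* if $X_{n+e}=X_n$ and $\partial_{n+e}=\partial_n$ for some $e\ge1$ and all $n$. A complex of finitely generated free modules is *totally acyclic* if it and its dual are acyclic. The complexes $F(d,d^T)$ of Section 7 have both properties, with $e=2$.

**Theorem 9.1.** Let $A$ be a finite-dimensional local $k$-algebra with residue field $k$. The following are equivalent.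

* (i) For every periodic acyclic complex $X$ of finitely generated free $A$-modules, $\operatorname{Hom}_A(X,A)$ is acyclic.
* (ii) For every finite-dimensional local $k$-algebra $B$ with residue field $k$, every $A\otimes_kB$-module $M$ that is a cokernel in a periodic totally acyclic complex of finitely generated free $A\otimes_kB$-modules is totally reflexive over $A$.
* (iii) The same as (ii), for $B=A$ only.

*Proof.* Take $\Lambda=k$ in Section 4. The ring $A\otimes_kB$ is local, because the ideal generated by the two maximal ideals is nilpotent with quotient $k$. It is an $A$-algebra via $a\mapsto a\otimes1$, free of finite rank over $A$.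

**(i)⇒(ii): restrict the complex to $A$.** Let $F$ be a periodic totally acyclic complex of finitely generated free $A\otimes_kB$-modules, and $M$ the cokernel of one of its differentials. Restricted to $A$, $F$ is a periodic acyclic complex of finitely generated free $A$-modules. By (i), $\operatorname{Hom}_A(F,A)$ is acyclic. By Lemma 4.2 with $E=A$, $M$ is totally reflexive over $A$.

**(ii)⇒(iii)** holds because (iii) is a special case of (ii).

**(iii)⇒(i): fold a bad complex into a matrix.** Suppose (iii) holds and (i) fails. Let $X$ be acyclic of period $e$ with $\operatorname{Hom}_A(X,A)$ not acyclic. Put $\bar X=\bigoplus_{n=0}^{e-1}X_n$, a free module $A^a$, and let $d$ be the sum of the differentials $\partial_n\colon X_n\to X_{n-1}$ with indices mod $e$. Then $d^2=0$ and $\ker d/\operatorname{im}d=\bigoplus_{n=0}^{e-1}H_n(X)=0$. With dual bases, $\operatorname{Hom}_A(\bar X,A)=A^a$ carries $d^T$, and $\ker d^T/\operatorname{im}d^T$ is the sum of the cohomology of $\operatorname{Hom}_A(X,A)$ over one period. This is nonzero, since $\operatorname{Hom}_A(X,A)$ is periodic and not acyclic.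

Over the field $k$ all subspaces have complements. A complement $C$ of $\ker d$ gives $\bar X=C\oplus dC$ with $d$ injective on $C$, so $(\bar X,d)$ is split exact. A complement $C'$ of $\ker d^T$ in $A^a$, and a complement $H$ of $\operatorname{im}d^T=d^TC'$ in $\ker d^T$, give $A^a=C'\oplus d^TC'\oplus H$ as in Lemma 4.3, with $h=\dim_kH=\dim_k\ker d^T/\operatorname{im}d^T>0$ and $g=\dim_kC'$.

By Lemma 4.1, the complex $F(d,d^T)$ over $A\otimes_kA$ is acyclic because of its first factor, and its dual $F(d^T,d)$ is acyclic because of its second. So $M=\operatorname{coker}\partial_+$ is a cokernel in a totally acyclic complex of period $2$, and by (iii) it is totally reflexive over $A$. But by Lemma 4.3, over $A$ we have $M\cong(\operatorname{coker}d)^h\oplus\bar X^g$. Since $d$ is exact, (4) gives $\operatorname{Ext}^i_A(\operatorname{coker}d,A)\cong\ker d^T/\operatorname{im}d^T\ne0$ for all $i\ge1$. As $h>0$, $\operatorname{Ext}_A^i(M,A)\ne0$ for all $i\ge1$. So $M$ is not totally reflexive over $A$; indeed $\operatorname{G-dim}_AM=\infty$ by Fact 1.1. This contradicts (iii). $\blacksquare$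

The ring $A$ of Section 6 with $\Lambda=k$ violates (i) for every field $k$: by Lemma 6.1 the complex $\cdots\xrightarrow dA^2\xrightarrow dA^2\xrightarrow d\cdots$, of period $1$, is acyclic, and its dual has cohomology $k^4$ in every degree.
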